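\title{Configurations avoiding a multiplicity pattern and rational homology spheres}

\begin{abstract}
For a partition $\lambda$ of $n$, let $U_\lambda(\mathbb R^{2d})$ be the space of unordered $n$-tuples of points of $\mathbb R^{2d}$ whose multiplicities are not ``$\lambda$ or worse''. We prove that if $\lambda=1^kb_0^{e_0}\cdots b_m^{e_m}$ with $b_i\ge\sum_{j<i}e_jb_j$ for all $i$ and $b_i\ge 2$ for some $i$, then $U_\lambda(\mathbb R^{2d})$ has the rational homology of a sphere of dimension $2d\sum_ie_i(b_i-1)-1$. This answers a question of Almousa and Wood. The proof shows that the complementary discriminant has the compactly supported rational cohomology of its natural parametrization by a product of symmetric powers. We extend the result to other coefficient fields and to acyclic manifolds, prove a suspension theorem for arbitrary partitions, and show that the statement becomes false when the inequality is relaxed by $1$.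
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a manifold and let $\mathrm{Sym}^nX=X^n/S_n$ be its $n$-th symmetric product, the space of unordered $n$-tuples of points of $X$ with repetition allowed. We write its elements as formal sums $D=\sum_xD(x)\,x$ with $D(x)\ge0$ and $\sum_xD(x)=n$, and call them \emph{cycles} of degree $n$; the space $\mathrm{Sym}^0X$ is a point. The nonzero numbers $D(x)$ form a partition of $n$, the \emph{multiplicity partition} of $D$. When points collide, their multiplicities add, and the refinement order on partitions records this: for partitions $\lambda,\lambda'$ of the same $n$, write $\lambda\le\lambda'$ if the parts of $\lambda$ can be divided into subsets whose sums are exactly the parts of $\lambda'$. For example, $11247\le357$ because $3=1+2$, $5=1+4$ and $7=7$. Put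
\[
Z_\lambda(X)=\{D\in\mathrm{Sym}^nX:\text{the multiplicity partition of $D$ is}\ge\lambda\},\qquad U_\lambda(X)=\mathrm{Sym}^nX\setminus Z_\lambda(X).
\]
We call $Z_\lambda(X)$ the \emph{discriminant} of type $\lambda$; it consists of the cycles with multiplicities $\lambda$ or worse. Partitions are written multiplicatively: $1^kb_0^{e_0}\cdots b_m^{e_m}$ has $k$ parts equal to $1$ and, for each $i$, $e_i$ parts equal to $b_i$, so that $n=k+\sum_ie_ib_i$. Thus $U_{1^{n-2}2}(X)$ is the space of unordered $n$-tuples of distinct points, and $U_{1^{n-b}b}(X)$ is the space of cycles in which every point has multiplicity at most $b-1$. For $\lambda=1^n$ the discriminant is all of $\mathrm{Sym}^nX$.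

What should the rational homology of $U_\lambda(\mathbb R^{2d})$ be? Take first $\lambda=b$, a single part $b\ge 2$. Then $Z_\lambda$ is the diagonal. Translating the center of mass to the origin and rescaling deforms $U_b(\mathbb R^{2d})$ onto $S^{2d(b-1)-1}/S_b$, where the sphere is the unit sphere of $\{\sum x_i=0\}\subset(\mathbb R^{2d})^b$. A transposition has determinant $(-1)^{2d}=1$, so $S_b$ preserves the orientation of the sphere and the quotient has the rational homology of $S^{2d(b-1)-1}$. For $b=2$ the quotient is $\mathbb{RP}^{2d-1}$.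

For general $\lambda=1^kb_0^{e_0}\cdots b_m^{e_m}$ the discriminant has a natural parametrization,
\begin{equation}\label{eq:param}
\pi_\lambda\colon Y_\lambda=\mathrm{Sym}^kX\times\prod_{i=0}^m\mathrm{Sym}^{e_i}X\longrightarrow\mathrm{Sym}^nX,\qquad(B,A_0,\dots,A_m)\longmapsto B+\sum_ib_iA_i .
\end{equation}
Its image is $Z_\lambda(X)$: if $\lambda_1,\dots,\lambda_N$ are the parts of $\lambda$, then $D=\sum_j\lambda_jx_j$ for some points $x_j$, not necessarily distinct, exactly when the parts can be grouped so that the groups sum to the multiplicities of $D$. For $X=\mathbb C$, passing from a cycle to the monic polynomial with those roots identifies $\mathrm{Sym}^n\mathbb C$ with $\mathbb C^n$, $Y_\lambda$ with $\mathbb C^N$, where $N=k+\sum_ie_i$ is the number of parts, and $\pi_\lambda$ with the map $(f,g_0,\dots,g_m)\mapsto fg_0^{b_0}\cdots g_m^{b_m}$. If $\pi_\lambda$ were injective, $Z_\lambda$ would be a closed copy of $\mathbb R^{2N}$ in $\mathbb R^{2n}$, and by Alexander duality its complement would have the homology of the complement of a linear subspace,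 that is, of $S^{2(n-N)-1}$. Since $n-N=\sum_ie_i(b_i-1)$, one guesses a sphere of dimension $2d\sum_ie_i(b_i-1)-1$ in general, independently of $k$. But $\pi_\lambda$ is rarely injective: already for $\lambda=1^22$ the cycle $2x+2y$ with $x\ne y$ has two preimages.

Let $h_\ell(Y)$ denote the dimension of $H_\ell(Y;\mathbb Q)$. Almousa and Wood \cite{AW} posed the problem of whether the guess is correct when each $b_i$ is at least the sum of the earlier parts $b_j$, counted with multiplicity. It is.

\begin{theorem}\label{thm:main}
Let $m,k\ge0$ and $b_i,e_i,d\ge1$ $(0\le i\le m)$ be integers such that $b_i\ge\sum_{j<i}e_jb_j$ for all $i$ and $b_i\ge2$ for at least one $i$. Let $\lambda=1^kb_0^{e_0}\cdots b_m^{e_m}$. Then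
\[
h_\ell\big(U_\lambda(\mathbb R^{2d})\big)=\begin{cases}1&\ell=0\text{ or }\ell=2d\sum_ie_i(b_i-1)-1,\\0&\text{otherwise.}\end{cases}
\]
\end{theorem}

Three cases are quoted in \cite{AW}. The case $d=1$, $b_0^{e_0}\cdots b_m^{e_m}=2$ is Arnol'd's theorem; the case of arbitrary $d$ with $b_0^{e_0}\cdots b_m^{e_m}=b_0$ has been shown by Randal-Williams; and the case of arbitrary $d$ with $b_0^{e_0}\cdots b_m^{e_m}=b_0^{e_0}$ follows from work of Arnol'd. The argument below does not use these cases and reproves them. It uses little about $\mathbb R^{2d}$ and $\mathbb Q$.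

\begin{theorem}\label{thm:coeff}
Theorem~\ref{thm:main} holds with $\mathbb Q$ replaced by any field $K$ with $\operatorname{char}K=0$ or $\operatorname{char}K>n$, where $n=k+\sum_ie_ib_i$, and with $\mathbb R^{2d}$ replaced by any oriented smooth $2d$-manifold $X$ with $H_*(X;K)\cong H_*(\mathrm{pt};K)$.
\end{theorem}

The inductive step of the proof removes the block $b_m^{e_m}$ and needs only that $b_m$ is at least the sum of the earlier parts, whatever these parts are. For a list $\mu$ of positive integers, let $|\mu|$ be its sum and let $1^k\mu\,b^e$ be the partition with the indicated parts.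

\begin{theorem}\label{thm:susp}
Let $\mu$ be any list of positive integers, not all equal to $1$, and let $b\ge|\mu|$, $e\ge1$, $k\ge0$, $d\ge1$. Then for all $\ell$
\[
\widetilde H_\ell\big(U_{1^k\mu\,b^e}(\mathbb R^{2d});\mathbb Q\big)\cong\widetilde H_{\ell-2de(b-1)}\big(U_{1^k\mu}(\mathbb R^{2d});\mathbb Q\big).
\]
In particular, adjoining such a $b^e$ neither creates nor destroys the property of having the rational homology of a sphere.
\end{theorem}

Finally, the inequality in Theorem~\ref{thm:main} is sharp. Here $H_c^*$ is cohomology with compact supports.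

\begin{theorem}\label{thm:sharp}
Let $m\ge1$ and let $(b_j,e_j)_{0\le j<m}$ be positive integers with $b_j\ge\sum_{i<j}e_ib_i$ for all $j<m$, with $b_0\ge2$ and with $M:=\sum_{j<m}e_j\ge2$. Put $S=\sum_{j<m}e_jb_j$, $b_m=S-1$ and $k=b_0$, and let $e_m\ge1$ be arbitrary. Then for every $d\ge1$ the conclusion of Theorem~\ref{thm:main} fails for $\lambda=1^kb_0^{e_0}\cdots b_m^{e_m}$: one has $\sum_j\dim H_c^j(Z_\lambda(\mathbb R^{2d});\mathbb Q)\ge3$. It still fails after adjoining further blocks $b_i^{e_i}$, $i>m$, with $b_i\ge\sum_{j<i}e_jb_j$.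
\end{theorem}

For example, the conclusion fails for $1^2\,2^2\,3$ and for $1^2\,2\,3\,4$. So at no stage with at least two earlier parts, all at least $2$, can the condition $b_i\ge\sum_{j<i}e_jb_j$ be weakened to $b_i\ge\sum_{j<i}e_jb_j-1$.

Section~\ref{sec:tools} collects the tools, and Section~\ref{sec:duality} reduces everything to the computation of $H_c^*(Z_\lambda)$. Section~\ref{sec:four} carries out this computation for $\lambda=1^22$, Section~\ref{sec:peel} in general, and Section~\ref{sec:proofs} deduces Theorems~\ref{thm:main}, \ref{thm:coeff} and~\ref{thm:susp}. Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.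

\section{Compact supports and symmetric products}\label{sec:tools}

The discriminant is singular, but it can be cut into closed and open pieces that we understand. Cohomology with compact supports is the theory adapted to such cutting.

All spaces are locally compact Hausdorff, all maps are continuous, $K$ is a field, and $H_c^*$ is sheaf cohomology with compact supports and coefficients in $K$. A map is \emph{proper} if preimages of compact sets are compact; a proper map $f\colon Y\to Z$ induces $f^*\colon H_c^*(Z)\to H_c^*(Y)$. We use the following standard facts; see \cite{Bredon,Iversen}.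
\begin{itemize}
\item[(F1)] For $C\subset Z$ closed there is a long exact sequence
\[
\cdots\to H^j_c(Z\setminus C)\to H^j_c(Z)\to H^j_c(C)\to H^{j+1}_c(Z\setminus C)\to\cdots,
\]
and a proper map $f\colon Y\to Z$ induces a map from it to the sequence of $f^{-1}(C)\subset Y$.
\item[(F2)] K\"unneth formula: $H_c^*(A\times B)\cong H_c^*(A)\otimes H_c^*(B)$, naturally for proper maps. Exchanging the factors of $A\times A$ sends $u\otimes v$ to $(-1)^{|u||v|}v\otimes u$.
\item[(F3)] If a finite group $G$ with $|G|$ invertible in $K$ acts on $Y$, then $H_c^*(Y/G)\to H_c^*(Y)^G$ is an isomorphism.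
\item[(F4)] A proper map has closed image. A proper bijection is a homeomorphism. The restriction of a proper map to the full preimage of a locally closed subset $L$ is a proper map to $L$.
\end{itemize}

These facts are used mainly through the following consequence.

\begin{lemma}\label{lem:five}
Let $f\colon Y\to Z$ be proper and let $C\subset Z$ be closed. If $f^{-1}(Z\setminus C)\to Z\setminus C$ is a bijection and $f^{-1}(C)\to C$ induces an isomorphism on $H_c^*$, then $f^*\colon H_c^*(Z)\to H_c^*(Y)$ is an isomorphism.
\end{lemma}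

\begin{proof}
By (F4), $f^{-1}(Z\setminus C)\to Z\setminus C$ is a homeomorphism. Apply the five lemma to the map of sequences in (F1).
\end{proof}

The definitions of $\mathrm{Sym}^nX$, $Z_\lambda$, $Y_\lambda$ and $\pi_\lambda$ make sense for any space $X$, and we usually drop $X$ from $Z_\lambda(X)$ and $U_\lambda(X)$. The set $Z_\lambda$ depends only on the partition $\lambda$, while $Y_\lambda$ depends on the way $\lambda$ is written; we always use the expression displayed. The one hypothesis on $X$ needed for the computation of $H_c^*(Z_\lambda)$ is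
\begin{itemize}
\item[(H)] $H_c^*(X)\cong K$, concentrated in a single \emph{even} degree $w$.
\end{itemize}
The space $\mathbb R^{2d}$ satisfies (H) with $w=2d$.

\begin{lemma}\label{lem:sym}
Assume \textup{(H)} and let $j!$ be invertible in $K$. For subgroups $G\le G'\le S_j$, the quotient map $X^j/G\to X^j/G'$ induces an isomorphism on $H_c^*$, and both sides are $K$ in degree $jw$. In particular:
\begin{enumerate}
\item[\textup{(a)}] if $a_1+\dots+a_r=j$, then $H_c^*(\mathrm{Sym}^{a_1}X\times\dots\times\mathrm{Sym}^{a_r}X)$ is $K$ in degree $jw$;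
\item[\textup{(b)}] for $j\ge1$, the addition map $\mathrm{Sym}^{j-1}X\times X\to\mathrm{Sym}^jX$ induces an isomorphism on $H_c^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
By (F2), $H_c^*(X^j)$ is $K$ in degree $jw$, spanned by $u\otimes\dots\otimes u$ for a generator $u$ of $H_c^w(X)$. A transposition of adjacent factors acts on it by $(-1)^{w^2}=1$, so $S_j$ acts trivially. By (F3), $H_c^*(X^j/G)\to H_c^*(X^j)$ is an isomorphism for every $G\le S_j$, and the first claim follows from the factorization $X^j\to X^j/G\to X^j/G'$. For (a) take $G=S_{a_1}\times\dots\times S_{a_r}$; for (b) take $G=S_{j-1}$ and $G'=S_j$.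
\end{proof}

So $H_c^*$ does not see whether points are ordered. The parity of $w$ is essential: $\mathrm{Sym}^2\mathbb R$ is a closed half-plane, whose $H_c^*$ vanishes, while $H_c^2(\mathbb R^2)=K$.

\begin{lemma}\label{lem:proper}
Let $f\colon\prod_i\mathrm{Sym}^{a_i}X\to\prod_l\mathrm{Sym}^{r_l}X$ be a map between finite products whose $l$-th component is $(A_i)_i\mapsto\sum_im_{li}A_i$, with integers $m_{li}\ge0$ such that for every $i$ there is an $l$ with $m_{li}\ge1$. Then $f$ is continuous and proper. In particular $\pi_\lambda$ is proper and $Z_\lambda$ is closed.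
\end{lemma}

\begin{proof}
The map $f$ lifts to a map $\tilde f\colon X^{\sum a_i}\to X^{\sum r_l}$ that repeats every coordinate at least once; this is a closed embedding. Let $\rho$ and $\rho'$ be the quotient maps of source and target, so $f\rho=\rho'\tilde f$. They are quotients by finite groups, hence proper. Continuity of $f$ follows since $\rho$ is a quotient map, and for $L$ compact, $f^{-1}(L)=\rho\big((\rho'\tilde f)^{-1}(L)\big)$ is compact.
\end{proof}

We write $D\ge D'$ if $D(x)\ge D'(x)$ for all $x$. For a list $\mu=(c_1,\dots,c_s)$ with sum $S$, a cycle $D$ \emph{contains} $\mu$ if $D\ge\sum_jc_jx_j$ for some points $x_j$. Thus a cycle of degree $k+S$ lies in $Z_{1^k\mu}$ if and only if it contains $\mu$.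

To invert maps of the form $(A,B)\mapsto bA+B$ we use division with remainder. Fix $b\ge1$ and put
\[
\lfloor D/b\rfloor=\sum_x\lfloor D(x)/b\rfloor\,x,\qquad a(D)=\deg\lfloor D/b\rfloor .
\]
Comparing coefficients at each point $x$ gives, for cycles $A,B,D$,
\begin{gather}
\lfloor(bA+B)/b\rfloor=A+\lfloor B/b\rfloor,\qquad a(bA+B)=\deg A+a(B),\label{eq:floor}\\
D\ge bA\iff A\le\lfloor D/b\rfloor.\label{eq:floor2}
\end{gather}
By \eqref{eq:floor2}, $a(D)$ is the largest number of parts equal to $b$ that $D$ contains, and
\begin{equation}\label{eq:ageq}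
\{D\in\mathrm{Sym}^nX:a(D)\ge r\}=\begin{cases}Z_{1^{n-br}b^r}&n\ge br,\\ \emptyset&n<br.\end{cases}
\end{equation}
In particular these sets are closed.

\section{From the complement to the discriminant}\label{sec:duality}

The space $\mathrm{Sym}^nX$ need not be a manifold, but it is a finite quotient of one, and this is enough for Alexander duality when $n!$ is invertible.

\begin{proposition}\label{prop:dual}
Let $n!$ be invertible in $K$, and let $X$ be an oriented smooth $2d$-manifold with $H_*(X;K)\cong H_*(\mathrm{pt};K)$. Then $X$ satisfies \textup{(H)} with $w=2d$, and for every closed subset $Z\ne\mathrm{Sym}^nX$ of $\mathrm{Sym}^nX$ and all $\ell\in\mathbb Z$,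
\[
\widetilde H_\ell(\mathrm{Sym}^nX\setminus Z;K)\cong H_c^{2dn-\ell-1}(Z).
\]
\end{proposition}

\begin{proof}
Recall Poincar\'e duality: for an oriented manifold $V$ of dimension $r$, cap product with the fundamental class gives $H_c^{j}(V)\cong H_{r-j}(V;K)$, compatibly with orientation-preserving homeomorphisms, and for $V'\subset V$ open the map $H_c^j(V')\to H_c^j(V)$ corresponds to $H_{r-j}(V';K)\to H_{r-j}(V;K)$. Applied to $X$, it gives (H) with $w=2d$.

Put $r=2dn$ and $W=\mathrm{Sym}^nX\setminus Z$, and let $\widetilde W\subset X^n$ be the preimage of $W$. It is open, nonempty and $S_n$-invariant, and $\widetilde W/S_n=W$.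

\emph{Step 1: $H_\ell(W;K)\cong H_c^{r-\ell}(W)$.} Exchanging two factors of even dimension $2d$ preserves the product orientation of $X^n$, so the isomorphism $H_\ell(\widetilde W;K)\cong H_c^{r-\ell}(\widetilde W)$ is $S_n$-equivariant. By Illman's theorem, a smooth manifold with a smooth action of a finite group $G$ is a $G$-CW complex: it has a CW structure whose cells are permuted by $G$, and an element that maps a cell to itself fixes it pointwise. Hence $W$ is a CW complex whose cellular chain complex is the complex of coinvariants $C_*(\widetilde W;K)_{S_n}$. As $n!$ is invertible, coinvariants and invariants are exact functors, identified by averaging over $S_n$. With (F3),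
\[
H_\ell(W;K)\cong H_\ell(\widetilde W;K)_{S_n}\cong H_c^{r-\ell}(\widetilde W)^{S_n}\cong H_c^{r-\ell}(W).
\]

\emph{Step 2: $H_c^r(W)\to H_c^r(\mathrm{Sym}^nX)$ is onto.} By (F1) and (F3) this map is obtained from $H_c^r(\widetilde W)\to H_c^r(X^n)$ by taking invariants. The latter corresponds to $H_0(\widetilde W;K)\to H_0(X^n;K)=K$, which is onto because $\widetilde W\neq\emptyset$.

\emph{Step 3.} By Lemma~\ref{lem:sym}, $H_c^*(\mathrm{Sym}^nX)$ is $K$ in degree $r$. By Step 2 the restriction $H_c^*(\mathrm{Sym}^nX)\to H_c^*(Z)$ is zero, so (F1) gives $H_c^{j-1}(Z)\cong H_c^j(W)$ for $j\ne r$, and an exact sequence $0\to H_c^{r-1}(Z)\to H_c^r(W)\to K\to0$. For $\ell\neq0$ take $j=r-\ell$ and use Step 1 and $\widetilde H_\ell(W;K)=H_\ell(W;K)$, which holds as $W\ne\emptyset$. For $\ell=0$, both $H_c^{r-1}(Z)$ and $\widetilde H_0(W;K)$ are isomorphic to hyperplanes in $H_0(W;K)$.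
\end{proof}

If the partition $\nu$ of $n$ has a part $\ge2$, a cycle of $n$ distinct points is not in $Z_\nu$, so Proposition~\ref{prop:dual} applies to $Z=Z_\nu$. The guess of the introduction now reads: $H_c^*(Z_\lambda)$ is $K$ in degree $2dN$, as is $H_c^*(Y_\lambda)$. We shall prove that $\pi_\lambda^*$ is an isomorphism.

\section{The case of four points}\label{sec:four}

Let $X=\mathbb R^{2d}$, $K=\mathbb Q$ and $\lambda=1^k2$, so $\pi\colon X\times\mathrm{Sym}^kX\to Z_\lambda$ sends $(p,B)$ to $2p+B$. The fiber over $D$ is the set of points $p$ with $D(p)\ge2$. For $k\le1$ there is one such point, and $\pi$ is a homeomorphism. The first interesting case is $k=2$.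

The cycles in $Z_{1^22}$ have multiplicity partition $1^22$, $13$, $2^2$ or $4$, and the fiber has more than one point only for the type $2^2$. That set is not closed, so we add the type $4$ and put
\[
C=\{2x+2y:x,y\in X\}=Z_{2^2}.
\]
Outside $C$ the map $\pi$ is a bijection. Doubling is a proper bijection $\mathrm{Sym}^2X\to C$, hence a homeomorphism. If $2p+B=2x+2y$, then $p$ is one of $x,y$ and $B$ is twice the other, so $\pi^{-1}(C)=\{(p,2p')\}\cong X\times X$. Under these identifications $\pi^{-1}(C)\to C$ is the quotient map $X\times X\to\mathrm{Sym}^2X$, which induces an isomorphism on $H_c^*$ by Lemma~\ref{lem:sym}. Lemma~\ref{lem:five} gives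
\[
H_c^*(Z_{1^22})\cong H_c^*(X\times\mathrm{Sym}^2X)=\mathbb Q\ \text{ in degree }6d,
\]
and Proposition~\ref{prop:dual} shows that the space of four unordered distinct points of $\mathbb R^{2d}$ has reduced rational homology $\mathbb Q$ in degree $8d-6d-1=2d-1$.

The whole failure of injectivity is the choice of one double point among two, and $H_c^*$ does not see such a choice. For larger $k$ the closed set is $C=Z_{1^{k-2}2^2}$, with preimage $X\times Z_{1^{k-2}2}$. Both are discriminants with fewer parts equal to $1$, but $C$ has two parts equal to $2$. So the induction on $k$ must treat $1^kb^e$ for all $e$ at once.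

\section{Removing the largest part}\label{sec:peel}

Throughout this section $X$ satisfies (H). The map $\pi_\lambda$ has many sources of non-injectivity, one for each way of regrouping parts. We separate them by factoring $\pi_\lambda$ and handling one block $b^e$ at a time.

Let $\mu=(c_1,\dots,c_s)$, $s\ge0$, be a list of positive integers with sum $S$, and let $b,e\ge1$, $k\ge0$. Assume
\[
S\le b .
\]
Put $\lambda'=1^k\mu$, $\lambda=1^k\mu\,b^e$, $n=k+S+be$ and $k'=k+S-b$, so that $n=k'+b(e+1)$. The map
\[
\varphi\colon\mathrm{Sym}^eX\times Z_{\lambda'}\to Z_\lambda,\qquad(A,B)\mapsto bA+B,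
\]
is surjective, and it is proper as the restriction to a closed subset of a map from Lemma~\ref{lem:proper}. If $D$ contains exactly $e$ parts equal to $b$, then $A$ is forced; so the closed set to cut out is the set of cycles with room for one more $b$.

\begin{lemma}\label{lem:cut}
Let $C=\{D\in\mathrm{Sym}^nX:a(D)\ge e+1\}$.
\begin{enumerate}
\item[\textup{(1)}] $C$ is closed and $C\subset Z_\lambda$. Moreover $C=\emptyset$ if $k'<0$ and $C=Z_{1^{k'}b^{e+1}}$ if $k'\ge0$.
\item[\textup{(2)}] $\varphi^{-1}(C)=\emptyset$ if $k'<0$, and $\varphi^{-1}(C)=\mathrm{Sym}^eX\times Z_{1^{k'}b}$ if $k'\ge0$.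
\item[\textup{(3)}] The map $\varphi^{-1}(Z_\lambda\setminus C)\to Z_\lambda\setminus C$ is a bijection.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The description of $C$ is \eqref{eq:ageq}. Let $D\in C$, so $D\ge bA+bp$ with $\deg A=e$ and $p\in X$. Since $S\le b$, we have $bp\ge Sp=\sum_jc_jp$. Hence $D\ge bA+\sum_jc_jp$, the difference has degree $n-be-S=k$, and $D\in Z_\lambda$.

(2) By \eqref{eq:floor}, $\varphi(A,B)\in C$ if and only if $a(B)\ge1$. A cycle $B$ of degree $k+S$ with $a(B)\ge1$ satisfies $B\ge bp\ge Sp$ for some $p$, so it contains $\mu$ and lies in $Z_{\lambda'}$. By \eqref{eq:ageq} the set of these $B$ is empty if $k'<0$ and is $Z_{1^{k'}b}$ if $k'\ge0$.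

(3) By the same computation, $\varphi^{-1}(Z_\lambda\setminus C)=\{(A,B):a(B)=0\}$. For such a pair, \eqref{eq:floor} gives $A=\lfloor D/b\rfloor$ and $B=D-bA$ with $D=\varphi(A,B)$, so $\varphi$ is injective there; it is onto because $\varphi$ is surjective.
\end{proof}

The inequality $S\le b$ enters in (1) and (2), and only there: a spare point of multiplicity $b$ absorbs all of $\mu$, so neither $C$ nor $\varphi^{-1}(C)$ depends on the parts of $\mu$. Without the inequality this fails. For $\mu=(2,2)$, $b=3$, $e=1$, $k=0$ and distinct $x,y,z$, the cycle $3x+3y+z$ has $a=2$ but is not in $Z_{2^23}$, since its part $1$ is not a sum of parts of $2^23$.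

Suppose $k'\ge0$ and let $\varphi_C\colon\varphi^{-1}(C)\to C$ be the restriction of $\varphi$. There is a square of proper maps
\begin{equation}\label{eq:square}
\begin{array}{ccc}
\mathrm{Sym}^eX\times X\times\mathrm{Sym}^{k'}X&\xrightarrow{\ \mathrm{add}\times\mathrm{id}\ }&\mathrm{Sym}^{e+1}X\times\mathrm{Sym}^{k'}X\\[2pt]
{\scriptstyle\mathrm{id}\times\pi}\big\downarrow&&\big\downarrow{\scriptstyle\pi}\\[2pt]
\mathrm{Sym}^eX\times Z_{1^{k'}b}&\xrightarrow{\ \varphi_C\ }&Z_{1^{k'}b^{e+1}}
\end{array}
\end{equation}
which commutes because both composites send $(A,p,B)$ to $bA+bp+B$. If $n!$ is invertible in $K$, then so is $(e+1)!$, since $e+1\le k'+b(e+1)=n$, and the top arrow induces an isomorphism on $H_c^*$ by Lemma~\ref{lem:sym}(b) and (F2). Thus $\varphi_C^*$ is an isomorphism as soon as the two maps $\pi$ induce isomorphisms. These involve only partitions of the form $1^{k'}b^{e'}$, which we settle first.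

\begin{proposition}\label{prop:oneblock}
For all $k\ge0$ and $b,e\ge1$ with $(k+be)!$ invertible in $K$, the map
\[
\pi^*\colon H_c^*(Z_{1^kb^e})\to H_c^*(\mathrm{Sym}^eX\times\mathrm{Sym}^kX)
\]
is an isomorphism.
\end{proposition}

\begin{proof}
Fix $b$ and use induction on $k$, for all $e$ simultaneously. Take $\mu$ empty, so $S=0$, $Z_{\lambda'}=\mathrm{Sym}^kX$, $\varphi=\pi$, $n=k+be$ and $k'=k-b<k$. If $k'<0$, then $C=\emptyset$ and $\varphi$ is a homeomorphism by Lemma~\ref{lem:cut}(3) and (F4). Let $k'\ge0$. The inductive hypothesis applies to the pairs $(k',1)$ and $(k',e+1)$, because $k'+b\le n$ and $k'+b(e+1)=n$. With (F2) it shows that both vertical arrows of \eqref{eq:square} induce isomorphisms, hence so does $\varphi_C$. Lemma~\ref{lem:five} and Lemma~\ref{lem:cut}(3) finish the proof.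
\end{proof}

\begin{proposition}\label{prop:peel}
Let $\mu$ be any list of positive integers, let $b\ge\max(1,|\mu|)$, $e\ge1$, $k\ge0$, and let $n!$ be invertible in $K$, where $n=k+|\mu|+be$. Then
\[
\varphi^*\colon H_c^*(Z_{1^k\mu\,b^e})\to H_c^*(\mathrm{Sym}^eX\times Z_{1^k\mu})
\]
is an isomorphism.
\end{proposition}

\begin{proof}
If $k'<0$, then $C=\emptyset$ and $\varphi$ is a homeomorphism. If $k'\ge0$, then $k'+b=k+S\le n$ and $k'+b(e+1)=n$, so Proposition~\ref{prop:oneblock} and (F2) show that the vertical arrows of \eqref{eq:square} induce isomorphisms. Hence so does $\varphi_C$, and Lemma~\ref{lem:five} applies by Lemma~\ref{lem:cut}(3).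
\end{proof}

\begin{corollary}\label{cor:disc}
Let $\lambda=1^kb_0^{e_0}\cdots b_m^{e_m}$ be a partition of $n$ with $b_i\ge\sum_{j<i}e_jb_j$ for all $i$, and let $n!$ be invertible in $K$. Then $\pi_\lambda^*\colon H_c^*(Z_\lambda)\to H_c^*(Y_\lambda)$ is an isomorphism. Hence $H_c^*(Z_\lambda)$ is $K$ in degree $wN$, where $N=k+\sum_ie_i$, and $0$ in all other degrees.
\end{corollary}

\begin{proof}
Induction on the number of blocks $b_i^{e_i}$. With no block, $\lambda=1^k$ and $\pi_\lambda$ is the identity of $\mathrm{Sym}^kX$. Otherwise let $\mu=b_0^{e_0}\cdots b_{m-1}^{e_{m-1}}$, $\lambda'=1^k\mu$, $b=b_m$, $e=e_m$; then $|\mu|\le b$ by hypothesis. Identifying $Y_\lambda$ with $\mathrm{Sym}^eX\times Y_{\lambda'}$, we have $\pi_\lambda=\varphi\circ(\mathrm{id}\times\pi_{\lambda'})$. The map $\varphi^*$ is an isomorphism by Proposition~\ref{prop:peel}, and $(\mathrm{id}\times\pi_{\lambda'})^*$ is one by induction and (F2). The value of $H_c^*(Y_\lambda)$ is given by Lemma~\ref{lem:sym}(a), as $N\le n$.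
\end{proof}

\section{Homology of the complement}\label{sec:proofs}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:coeff}]
Theorem~\ref{thm:main} is the case $K=\mathbb Q$, $X=\mathbb R^{2d}$ of Theorem~\ref{thm:coeff}. The condition on the characteristic says that $n!$ is invertible in $K$. Since some $b_i\ge2$, Proposition~\ref{prop:dual} applies to $Z_\lambda$ and gives $\widetilde H_\ell(U_\lambda;K)\cong H_c^{2dn-\ell-1}(Z_\lambda)$. By Corollary~\ref{cor:disc} with $w=2d$, this is $K$ if $2dn-\ell-1=2dN$ and $0$ otherwise. The solution is $\ell=2d(n-N)-1=2d\sum_ie_i(b_i-1)-1$, which is at least $1$. So $H_\ell(U_\lambda;K)$ is $K$ in this degree and in degree $0$, and vanishes otherwise.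
\end{proof}

\begin{remark}
By the introduction, $U_2(\mathbb R^{2d})\simeq\mathbb{RP}^{2d-1}$. For $d\ge2$ this space has $H_1(\,\cdot\,;\mathbb F_2)\neq0$ with $1\ne0,2d-1$, so some restriction on the characteristic is needed in Theorem~\ref{thm:coeff}; the proof uses it through (F3) and the averaging in Proposition~\ref{prop:dual}. The even dimension, used in Lemma~\ref{lem:sym} and for the orientation, also matters: in the same way $U_2(\mathbb R^3)\simeq\mathbb{RP}^2$, which has the rational homology of a point and not of $S^2$.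
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:susp}]
Let $X=\mathbb R^{2d}$, $K=\mathbb Q$, $n'=k+|\mu|$ and $n=n'+be$. Both $1^k\mu$ and $1^k\mu\,b^e$ have a part $\ge2$, so Proposition~\ref{prop:dual} applies to both discriminants. By Proposition~\ref{prop:peel}, (F2) and Lemma~\ref{lem:sym}(a), $H_c^j(Z_{1^k\mu\,b^e})\cong H_c^{j-2de}(Z_{1^k\mu})$ for all $j$. Therefore
\[
\widetilde H_\ell(U_{1^k\mu\,b^e})\cong H_c^{2dn-\ell-1}(Z_{1^k\mu\,b^e})\cong H_c^{2dn-\ell-1-2de}(Z_{1^k\mu})\cong\widetilde H_{\ell-2de(b-1)}(U_{1^k\mu}),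
\]
where the last step uses $2dn-\ell-1-2de=2dn'-\big(\ell-2de(b-1)\big)-1$. A nonempty space has the rational homology of a sphere exactly when its reduced rational homology has total dimension $1$, and this number is the same for the two spaces.
\end{proof}

\section{Sharpness of the inequality}\label{sec:sharp}

We now let $b=S-1$. A spare point of multiplicity $b$ just fails to absorb $\mu$, the set $\{a\ge e+1\}$ is no longer contained in $Z_\lambda$, and the long exact sequences no longer close up. To exhibit extra cohomology we need an invariant that is additive over pieces, so that no connecting map has to be computed, and that still bounds the total Betti number from below.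

\subsection{The $E$-polynomial}
Identify $\mathbb R^{2d}$ with $X=\mathbb A^d_{\mathbb C}$ and take $K=\mathbb Q$. Symmetric products of $X$ are complex varieties. The maps of Lemma~\ref{lem:proper} are proper morphisms, by the same factorization through a closed embedding and finite quotients, so their images, among them all $Z_\nu$, are closed subvarieties. By Deligne, the groups $H_c^i(V;\mathbb Q)$ of a complex variety $V$ carry mixed Hodge structures, respected by pullback along proper morphisms. With $h^{\alpha,\beta}$ the Hodge numbers of a mixed Hodge structure, the Hodge--Deligne polynomial or \emph{$E$-polynomial} of $V$ is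
\[
E(V)=\sum_{i,\alpha,\beta}(-1)^i\,h^{\alpha,\beta}\big(H_c^i(V;\mathbb Q)\big)\,u^\alpha v^\beta .
\]
We use the following properties.
\begin{itemize}
\item[(E1)] $E$ is additive over finite decompositions into locally closed subvarieties, and $E(V\times V')=E(V)E(V')$.
\item[(E2)] If a proper morphism $V'\to V$ induces an isomorphism on $H_c^*$, then $E(V')=E(V)$, because a bijective morphism of mixed Hodge structures is an isomorphism.
\item[(E3)] The sum of the absolute values of the coefficients of $E(V)$ is at most $\sum_i\dim H_c^i(V;\mathbb Q)$, because $\sum_{\alpha,\beta}h^{\alpha,\beta}(H)=\dim H$.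
\end{itemize}
Put $q=(uv)^d$. Then $E(X)=q$, and $E(\mathrm{Sym}^jX)=E(X^j)=q^j$ by Lemma~\ref{lem:sym} and (E2). By Corollary~\ref{cor:disc} and (E2),
\begin{equation}\label{eq:EZ}
E(Z_\nu)=q^{\text{number of parts of }\nu}\quad\text{whenever $\nu$ satisfies the hypothesis of Corollary~\ref{cor:disc}.}
\end{equation}
Below we write $V'\cong V$ when a map from Lemma~\ref{lem:proper}, or its restriction to a closed subvariety, restricts to a bijection from the full preimage $V'$ of a locally closed subvariety $V$ onto $V$. Such a bijection is a proper morphism and a homeomorphism by (F4), so $E(V')=E(V)$ by (E2).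

\subsection{The cycles that are missed}
Take the data of Theorem~\ref{thm:sharp}, but let $k\ge0$ be arbitrary until Lemma~\ref{lem:ET}. Write
\[
\mu=b_0^{e_0}\cdots b_{m-1}^{e_{m-1}},\quad c=b_0,\quad b=b_m=S-1,\quad e=e_m,\quad\lambda'=1^k\mu,\quad\lambda=1^k\mu\,b^e .
\]
For $1\le j<m$ we have $b_j\ge e_0b_0\ge c$, so $c$ is the smallest part of $\mu$. Since $\mu$ has $M\ge2$ parts and $c\ge2$, we get $S\ge2c$ and $b\ge2c-1>c$. The function $a$ is taken with respect to this $b$.

\begin{lemma}\label{lem:pack}
For $p\in X$ and a cycle $B$, the cycle $bp+B$ contains $\mu$ if and only if $B(p)\ge1$ or $B(x)\ge c$ for some $x\ne p$.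
\end{lemma}

\begin{proof}
If $B(p)\ge1$, then $bp+B\ge Sp$ and all parts fit at $p$. If $B(x)\ge c$ with $x\ne p$, put one part $c$ at $x$ and the others, of sum $S-c\le b$, at $p$. If neither holds, no part of $\mu$ fits at a point other than $p$, and all parts at $p$ would require $S\le b$, which is false.
\end{proof}

The lemma suggests the varieties that measure the failure of Lemma~\ref{lem:cut}. For $j\ge1$ let
\[
T_j=\{(A,B)\in\mathrm{Sym}^jX\times\mathrm{Sym}^{k+1}X:\operatorname{supp}A\cap\operatorname{supp}B=\emptyset,\ B(x)<c\text{ for all }x\}.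
\]
Note that $1^{k+1}b^j$ and $1^k\mu\,b^{j-1}$ are partitions of the same integer, since $S=b+1$.

\begin{lemma}\label{lem:T}
For $j\ge1$, the map $\pi\colon\mathrm{Sym}^jX\times\mathrm{Sym}^{k+1}X\to Z_{1^{k+1}b^j}$, $(A,B)\mapsto bA+B$, gives $T_j\cong Z_{1^{k+1}b^j}\setminus Z_{1^k\mu\,b^{j-1}}$. Consequently
\[
E\big(Z_{1^k\mu\,b^{j-1}}\cap\{a\ge j\}\big)=q^{k+1+j}-E(T_j).
\]
\end{lemma}

\begin{proof}
Let $D=bA+B$. Suppose $(A,B)\notin T_j$. If the supports meet, choose $p$ in both; then $B(p)\ge1$. Otherwise $B(x)\ge c$ for some $x\notin\operatorname{supp}A$; choose any $p\in\operatorname{supp}A$. In both cases $bp+B$ contains $\mu$ by Lemma~\ref{lem:pack}, and $D=b(A-p)+(bp+B)$ lies in $Z_{1^k\mu\,b^{j-1}}$.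

Suppose $(A,B)\in T_j$. Since $c<b$, we have $a(B)=0$, so $A=\lfloor D/b\rfloor$ by \eqref{eq:floor}; thus $\pi$ is injective on $T_j$. If $D$ were in $Z_{1^k\mu\,b^{j-1}}$, then $D=bA_0+B_0$ with $\deg A_0=j-1$ and $B_0$ containing $\mu$. By \eqref{eq:floor2}, $A_0\le A$, so $A_0=A-p$ with $p\in\operatorname{supp}A$ and $B_0=bp+B$. But $B(p)=0$ and $B(x)<c$ for all $x$, which contradicts Lemma~\ref{lem:pack}.

So $T_j$ is the full preimage of the open subset $Z_{1^{k+1}b^j}\setminus Z_{1^k\mu\,b^{j-1}}$ and maps bijectively onto it. By \eqref{eq:ageq}, $Z_{1^{k+1}b^j}=\{a\ge j\}$ in the symmetric product of degree $k+1+bj$, and its $E$-polynomial is $q^{k+1+j}$ by \eqref{eq:EZ}. The formula follows from (E1).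
\end{proof}

\begin{proposition}\label{prop:defect}
For all $k\ge0$,
\[
E(Z_\lambda)=q^{k+M+e}-\big(E(T_{e+1})-q^eE(T_1)\big).
\]
\end{proposition}

\begin{proof}
Every $D\in Z_\lambda$ has $a(D)\ge e$, so $Z_\lambda$ is the union of the closed part $a\ge e+1$ and the open part $a=e$. The closed part has $E=q^{k+e+2}-E(T_{e+1})$ by Lemma~\ref{lem:T} with $j=e+1$.

For the open part consider $\varphi\colon\mathrm{Sym}^eX\times Z_{\lambda'}\to Z_\lambda$, $(A,B)\mapsto bA+B$, which is onto. By \eqref{eq:floor}, the full preimage of $\{a=e\}$ is $\mathrm{Sym}^eX\times V$ with $V=\{B\in Z_{\lambda'}:a(B)=0\}$, and there $A=\lfloor\varphi(A,B)/b\rfloor$, so $\varphi$ is injective on it. Hence the open part has $E=q^eE(V)$. By \eqref{eq:EZ}, $E(Z_{\lambda'})=q^{k+M}$, and Lemma~\ref{lem:T} with $j=1$ gives $E(V)=q^{k+M}-q^{k+2}+E(T_1)$. Adding,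
\[
E(Z_\lambda)=q^e\big(q^{k+M}-q^{k+2}+E(T_1)\big)+q^{k+e+2}-E(T_{e+1}),
\]
and the terms $q^{k+e+2}$ cancel.
\end{proof}

The first term is the value that \eqref{eq:EZ} would give, since $\lambda$ has $k+M+e$ parts. It remains to compute the defect $E(T_{e+1})-q^eE(T_1)$.

\subsection{Computing the defect}
For $j,r\ge0$ let $Q(j,r)\subset\mathrm{Sym}^jX\times\mathrm{Sym}^rX$ be the set of pairs with disjoint supports.

\begin{lemma}\label{lem:Q}
For $j,r\ge1$, $E(Q(j,r))=q^{j+r}-q^{j+r-1}$.
\end{lemma}

\begin{proof}
For cycles $A,B$ let $A\wedge B=\sum_x\min(A(x),B(x))\,x$. The set $P_g$ of pairs $(A,B)$ with $\deg(A\wedge B)\ge g$ is the image of $(G,A',B')\mapsto(G+A',G+B')$ on $\mathrm{Sym}^gX\times\mathrm{Sym}^{j-g}X\times\mathrm{Sym}^{r-g}X$, so it is closed. Since $(G+A')\wedge(G+B')=G+A'\wedge B'$, the full preimage of $P_g\setminus P_{g+1}$ is $\mathrm{Sym}^gX\times Q(j-g,r-g)$, and there $G=A\wedge B$ is determined by $(A,B)$. So $q^{j+r}=\sum_{g\ge0}q^gE(Q(j-g,r-g))$, the sum running to $\min(j,r)$. The same identity for $(j-1,r-1)$, multiplied by $q$,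 says that the terms with $g\ge1$ add up to $q^{j+r-1}$.
\end{proof}

This explains the choice $k=c$. If $k+1<c$, then $T_j=Q(j,k+1)$. If $k+1=c$, then $T_j$ is $Q(j,c)$ minus the pairs $(A,cx)$, which form a copy of $Q(j,1)$. In both cases Lemma~\ref{lem:Q} gives $E(T_{e+1})=q^eE(T_1)$, and the $E$-polynomial sees no defect. The next value of $k$ is different.

\begin{lemma}\label{lem:ET}
If $k=c$, then $E(T_{e+1})-q^eE(T_1)=-q^e(q-1)$ for all $e\ge1$.
\end{lemma}

\begin{proof}
Here $\deg B=c+1$. Let $(A,B)\in Q(j,c+1)\setminus T_j$. Since $c\ge2$ we have $2c>c+1$, so exactly one point $x$ has $B(x)\ge c$, and $B=cx+y$ for a unique $(x,y)\in X^2$. Thus $(A,x,y)\mapsto(A,cx+y)$ gives $J_j\cong Q(j,c+1)\setminus T_j$, where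
\[
J_j=\{(A,x,y)\in\mathrm{Sym}^jX\times X^2:x,y\notin\operatorname{supp}A\},
\]
and Lemma~\ref{lem:Q} gives $E(T_j)=q^{j+c+1}-q^{j+c}-E(J_j)$. The first two terms cancel in the defect, so
\[
E(T_{e+1})-q^eE(T_1)=q^eE(J_1)-E(J_{e+1}).
\]
The complement of $J_j$ in $\mathrm{Sym}^jX\times X^2$ is $P\cup P'$, with $P=\{x\in\operatorname{supp}A\}$ and $P'=\{y\in\operatorname{supp}A\}$. The map $(A',x,y)\mapsto(A'+x,x,y)$ gives $\mathrm{Sym}^{j-1}X\times X^2\cong P$, so $P$ is closed and $E(P)=q^{j+1}$; exchanging $x$ and $y$ gives the same for $P'$. In $P\cap P'$, the part $x=y$ is a copy of $\mathrm{Sym}^{j-1}X\times X$, via $(A',x)\mapsto(A'+x,x,x)$, with $E=q^j$. The part $x\ne y$ consists of the triples with $A\ge x+y$. It is empty for $j=1$, and for $j\ge2$ it is a copy of $\mathrm{Sym}^{j-2}X\times\{x\ne y\}$, via $(A',x,y)\mapsto(A'+x+y,x,y)$, with $E=q^{j-2}(q^2-q)$. By (E1), $E(J_j)=q^{j+2}-E(P)-E(P')+E(P\cap P')$, that is,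
\[
E(J_1)=q(q-1)^2,\qquad E(J_j)=q^j(q-1)^2+q^{j-1}(q-1)\quad(j\ge2).
\]
Taking $j=e+1\ge2$ gives $q^eE(J_1)-E(J_{e+1})=-q^e(q-1)$.
\end{proof}

The defect comes from one fact: a cycle $A$ of degree $e+1\ge2$ can pass through two distinct points $x$ and $y$, and a cycle of degree $1$ cannot.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
By Proposition~\ref{prop:defect} and Lemma~\ref{lem:ET},
\begin{equation}\label{eq:final}
E(Z_\lambda)=q^{c+M+e}+q^{e+1}-q^e .
\end{equation}
Since $c+M\ge4$, the three monomials are distinct, and (E3) gives $\sum_j\dim H_c^j(Z_\lambda;\mathbb Q)\ge3$. By Proposition~\ref{prop:dual},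
\[
\sum_\ell\dim\widetilde H_\ell(U_\lambda;\mathbb Q)=\sum_j\dim H_c^j(Z_\lambda;\mathbb Q)\ge3,
\]
whereas the conclusion of Theorem~\ref{thm:main} requires the left side to be $1$. Adjoining a block $b_i^{e_i}$ with $b_i\ge\sum_{j<i}e_jb_j$ shifts the reduced homology, by Theorem~\ref{thm:susp} applied to the list $b_0^{e_0}\cdots b_{i-1}^{e_{i-1}}$, and so does not change the left side.
\end{proof}

For both $1^2\,2^2\,3$ and $1^2\,2\,3\,4$ we have $c=M=2$ and $e=1$, so $E(Z_\lambda)=q^5+q^2-q$. Setting $u=v=1$ in \eqref{eq:final} gives the compactly supported Euler characteristic $1+1-1=1$, the value it has under the hypothesis of Corollary~\ref{cor:disc}; the Euler characteristic alone does not detect the failure.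

\begin{remark}
The conditions $M\ge2$ and $b_0\ge2$ cannot be dropped. If $M=1$ and $e_m=1$, then $\lambda=1^k\,b_0\,(b_0-1)$ satisfies the hypothesis of Theorem~\ref{thm:main} after the two parts are reordered. For $b_0^{e_0}b_1^{e_1}=1^2\,2$ we have $S=4$, and with $b_2^{e_2}=3$ the partition is $1^{k+2}\,2\,3$, which again satisfies that hypothesis.
\end{remark}

\begin{remark}
The hypothesis of Theorem~\ref{thm:main} is not necessary for each individual $k$. For $k=0$ and $\lambda=2^2\,3$ the inequality fails, as $3<4$. Yet $\pi_\lambda\colon(A,p)\mapsto2A+3p$ is injective, because $p$ is the unique point of odd multiplicity. So $Z_\lambda$ is homeomorphic to $\mathrm{Sym}^2X\times X$, its $H_c^*$ is $\mathbb Q$ in degree $6d$, and Proposition~\ref{prop:dual} gives reduced homology $\mathbb Q$ in degree $14d-6d-1=8d-1$, which is the conclusion of Theorem~\ref{thm:main}. By Theorem~\ref{thm:sharp} the conclusion fails for $1^2\,2^2\,3$. We do not claim a full classification of the pairs consisting of $b_0^{e_0}\cdots b_m^{e_m}$ and $k$ for which the conclusion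 holds.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AW}
Ayah Almousa and Melanie Matchett Wood, \emph{Counting polynomials over finite fields with given root multiplicities}, arXiv:1210.0472 (2012).

\bibitem{Bredon}
Bredon, \emph{Sheaf Theory}.

\bibitem{Iversen}
Iversen, \emph{Cohomology of Sheaves}.

\end{thebibliography}
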